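\title{A finitely presented group that is not coarsely embeddable into $\ell_2$ and does not weakly contain expanders}

\begin{abstract}
A finitely generated group that weakly contains a family of expanders is not coarsely embeddable into $\ell_2$. We show that the converse fails, even for finitely presented groups, which answers a question of Ostrovskii in the negative. We introduce a class $\mathcal C$ of countable groups in which uniformly controlled images of large subsets of expanders always concentrate on a point; it is closed under subgroups, extensions, and actions on trees. To every finitely generated group $G$ we attach a finitely generated group $\Lambda\in\mathcal C$, built from lamps on $G$ and parities of the edges of a Cayley graph, which is not coarsely embeddable into $\ell_2$ when $G$ weakly contains expanders. A recursively presented $G$ containing expanders and a version of the Higman embedding theorem inside $\mathcal C$ complete the construction.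
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A connected graph is regarded as a metric space on its vertex set, the distance being the number of edges in a shortest path. A finitely generated group $\Gamma$ is regarded as the vertex set of its Cayley graph with respect to a finite generating set, in which $g$ is adjacent to $gs$ for each generator $s$; the resulting word metric is left-invariant, and the ball $B_\Gamma(r)$ of radius $r$ about $1$ is finite. For a Lipschitz map $f\colon A\to B$ of metric spaces, $\operatorname{Lip}(f)$ is the infimum of the constants $L$ with $d_B(f(x),f(y))\le L\,d_A(x,y)$ for all $x,y$. Hilbert spaces are real.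

A map $f\colon A\to B$ of metric spaces is a \emph{coarse embedding} if there are functions $\rho_1,\rho_2\colon[0,\infty)\to[0,\infty)$ with $\lim_{r\to\infty}\rho_1(r)=\infty$ and
\[
\rho_1(d_A(x,y))\le d_B(f(x),f(y))\le\rho_2(d_A(x,y))\qquad(x,y\in A).
\]
Distances may be distorted heavily, but uniformly: points at a given distance stay at bounded distance, and far points stay far. The inclusion $\mathbb Z^n\subset\mathbb R^n$ is an example. A less obvious one is a tree $T$: fix a vertex $v_0$ and send a vertex $v$ to the indicator function $\phi(v)$ of the set of edges of the geodesic $[v_0,v]$. The geodesics $[v_0,v]$ and $[v_0,w]$ differ exactly in the edges of $[v,w]$, so in the Hilbert space with an orthonormal basis indexed by the edges,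
\begin{equation}\label{eq:tree}
\|\phi(v)-\phi(w)\|^2=d_T(v,w).
\end{equation}
Hence finitely generated free groups are coarsely embeddable into $\ell_2$.

For a finite graph with vertex set $V$ and edge set $E$, the \emph{expanding constant} is
\[
h=\min\bigl\{|\partial F|/|F| : F\subset V,\ 0<|F|\le|V|/2\bigr\},
\]
where $\partial F$ is the set of edges joining a vertex of $F$ to a vertex of $V\setminus F$. A \emph{family of expanders} is a sequence of finite connected graphs, all $k$-regular for one fixed $k$, with expanding constants at least some fixed $\varepsilon>0$, and with numbers of vertices tending to infinity. We denote such a family by its vertex sets $\{V_n\}$. By the discrete Cheeger inequality (Dodziuk; Alon--Milman), the smallest positive eigenvalue of the Laplacian of each $V_n$ is at least $\lambda:=\varepsilon^2/(2k)$. This means that $\lambda\sum_x|\Phi(x)-\bar\Phi|^2\le\sum_{\{x,y\}\in E}|\Phi(x)-\Phi(y)|^2$ for real functions $\Phi$ on $V=V_n$ with mean $\bar\Phi$. Using $\sum_{x,y}|\Phi(x)-\Phi(y)|^2=2|V|\sum_x|\Phi(x)-\bar\Phi|^2$ and summing over coordinates, we obtain the \emph{Poincar\'e inequality}: for every map $\Phi$ from $V$ to a Hilbert space,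
\begin{equation}\label{eq:poincare}
\frac1{|V|^2}\sum_{x,y\in V}\|\Phi(x)-\Phi(y)\|^2\le\frac{2}{\lambda|V|}\sum_{\{x,y\}\in E}\|\Phi(x)-\Phi(y)\|^2 .
\end{equation}
Since $|E|=k|V|/2$, a map that moves the ends of each edge at most $\kappa$ apart moves a typical pair of vertices a bounded distance apart: the left side is at most $k\kappa^2/\lambda$, whatever the size of $V$.

A metric space $X$ \emph{weakly contains} the family $\{V_n\}$ if there are maps $f_n\colon V_n\to X$ with
\[
\text{(i)}\ \ \sup_n\operatorname{Lip}(f_n)<\infty,\qquad\qquad \text{(ii)}\ \ \lim_{n\to\infty}\ \sup_{v\in X}\frac{|f_n^{-1}(v)|}{|V_n|}=0 .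
\]
Condition (ii) excludes constant maps and, more generally, maps that collapse a fixed proportion of the vertices to one point. These two conditions are exactly what is needed to obstruct coarse embeddings of a finitely generated group $\Gamma$. Indeed, let $\operatorname{Lip}(f_n)\le L$, let $\varphi\colon\Gamma\to\ell_2$ be a coarse embedding, and let $\kappa$ be the largest of the numbers $\rho_2(j)$ with integer $j\in[0,L]$. By \eqref{eq:poincare}, the mean of $\|\varphi f_n(x)-\varphi f_n(y)\|^2$ over all pairs is at most $k\kappa^2/\lambda$. On the other hand, for fixed $x$ the points $y$ with $d(f_n(x),f_n(y))\le R$ lie in $|B_\Gamma(R)|$ fibers of $f_n$, so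
\begin{equation}\label{eq:pairs}
\frac{|\{(x,y):d(f_n(x),f_n(y))\le R\}|}{|V_n|^2}\le|B_\Gamma(R)|\,\max_g\frac{|f_n^{-1}(g)|}{|V_n|}\longrightarrow0 .
\end{equation}
The lower limit of the mean is therefore at least $\inf_{t>R}\rho_1(t)^2$ for every $R$, which is absurd. The question is whether this is the only obstruction.

\medskip\noindent\textbf{Problem} (Ostrovskii \cite{Ost}). \emph{Let $\Gamma$ be a finitely presented group whose Cayley graph is not coarsely embeddable into $\ell_2$. Does it follow that the Cayley graph weakly contains a family of expanders?}
\medskip

It is tempting to guess that it does. If a group cannot be spread out in Hilbert space, one expects finite configurations in which every Lipschitz map to $\ell_2$ keeps far points close on average, and expanders are configurations of this kind. The answer is nevertheless negative. The argument above averages over \emph{all} pairs of points of the configuration. An inequality that averages over a sparse set of far pairs obstructs coarse embeddings just as well, and such an inequality can hold in a group in which expanders have no room.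

\subsection{Results}

Weak containment is not well adapted to group-theoretic constructions: a fiber argument replaces $V_n$ by a large subset, and passing to a distorted subgroup destroys the Lipschitz bound. We therefore prove a stronger property that survives both operations. Let $\{V_n\}$ be a family of expanders, $A_n\subset V_n$, and $X$ a metric space. For a nondecreasing function $\rho\colon[0,\infty)\to[0,\infty)$, maps $f_n\colon A_n\to X$ are \emph{$\rho$-controlled} if $d_X(f_n(x),f_n(y))\le\rho(d_{V_n}(x,y))$ for all $n$ and all $x,y\in A_n$. They are \emph{controlled} if they are $\rho$-controlled for some $\rho$. A metric on a group is \emph{proper} if its balls are finite.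

\begin{definition}\label{def:C}
A countable group $\Gamma$ with a proper left-invariant metric belongs to the class $\mathcal C$ if for every family of expanders $\{V_n\}$, every $c>0$, all subsets $A_n\subset V_n$ with $|A_n|\ge c|V_n|$, and all controlled maps $f_n\colon A_n\to\Gamma$,
\begin{equation}\label{eq:C}
\inf_n\ \max_{g\in\Gamma}\ \frac{|f_n^{-1}(g)|}{|V_n|}>0 .
\end{equation}
\end{definition}

In words: there is $\delta>0$ such that for every $n$ at least $\delta|V_n|$ points of $A_n$ go to a single point. The class does not depend on the metric (Lemma~\ref{lem:metric}), so for a finitely generated group any word metric may be used. Taking $A_n=V_n$ and $\rho(t)=Lt$ shows that \emph{no Cayley graph of a finitely generated group in $\mathcal C$ weakly contains a family of expanders}.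

\begin{theorem}\label{thm:main}
There is a finitely presented group $\Gamma\in\mathcal C$ that is not coarsely embeddable into $\ell_2$. It is not coarsely embeddable into any space $L_p(\mu)$ with $1\le p\le2$ either. In particular, the Cayley graph of $\Gamma$ is not coarsely embeddable into $\ell_2$ and does not weakly contain any family of expanders, so the answer to the Problem is negative.
\end{theorem}

A finitely generated group is \emph{recursively presented} if it is $F/N$ with $F$ free of finite rank and $N$ the normal closure of a recursively enumerable set of words. The two main steps of the proof give the following statements.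

\begin{theorem}\label{thm:lambda}
Every finitely generated group $G$ is a quotient, with an elementary abelian $2$-group as kernel, of a finitely generated group $\Lambda\in\mathcal C$. If $G$ weakly contains expanders, $\Lambda$ can be chosen not coarsely embeddable into $\ell_2$. If moreover $G$ is recursively presented, this $\Lambda$ embeds into a finitely presented group that is not coarsely embeddable into $\ell_2$ and does not weakly contain expanders.
\end{theorem}

\begin{theorem}\label{thm:higman}
A finitely generated group in $\mathcal C$ embeds into a finitely presented group belonging to $\mathcal C$ if and only if it is recursively presented.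
\end{theorem}

\subsection{Outline}

Section~\ref{sec:exp} isolates the two properties of expanders that we use to prove membership in $\mathcal C$, and Section~\ref{sec:C} shows that $\mathcal C$ is closed under subgroups, extensions, amalgamated products and HNN extensions. Section~\ref{sec:Lambda} is the core of the paper: it constructs $\Lambda$ from $G$ and proves both that $\Lambda\in\mathcal C$ and that expanders in $G$ leave a trace in $\Lambda$ that forbids coarse embeddings. To reach a finitely presented group, $G$ must be recursively presented; Section~\ref{sec:G} constructs such a $G$ from randomly labeled expanders of large girth. The bare statement of the Higman embedding theorem says nothing about the geometry of the ambient group, which could contain expanders of its own. Section~\ref{sec:higman} therefore proves the embedding theorem using only operations that preserve $\mathcal C$. Section~\ref{sec:end} assembles the proofs of Theorems~\ref{thm:main} and~\ref{thm:lambda}.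

\section{Large subsets of expanders}\label{sec:exp}

In this section $\{V_n\}$ is a family of expanders with constants $k,\varepsilon$ and $\lambda=\varepsilon^2/(2k)$. The first lemma says that an expander does not contain two large sets far apart.

\begin{lemma}\label{lem:sep}
For every $\eta>0$ there is $r(\eta)$ such that for all $n$, any two subsets $F,F'\subset V_n$ of size at least $\eta|V_n|$ contain points at distance at most $r(\eta)$ from each other.
\end{lemma}

\begin{proof}
Let $V=V_n$ and let $N_j(F)$ be the set of vertices within distance $j$ of $F$. If $|N_j(F)|\le|V|/2$, at least $\varepsilon|N_j(F)|$ edges leave $N_j(F)$, and each vertex outside receives at most $k$ of them, so $|N_{j+1}(F)|\ge(1+\varepsilon/k)|N_j(F)|$. Choose an integer $q$ with $(1+\varepsilon/k)^q\eta>1/2$. Then $|N_q(F)|>|V|/2$, since otherwise the growth estimate would apply $q$ times and give the same inequality. The same holds for $F'$, so $N_q(F)$ and $N_q(F')$ meet. Take $r(\eta)=2q$.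
\end{proof}

The second lemma is the concentration property behind \eqref{eq:poincare}, for maps defined only on a large subset $A$. The difficulty is that \eqref{eq:poincare} needs a map on all of $V$. Extending by a nearest-point map keeps control on the edges near $A$ but none on the few edges far from $A$. To make these edges harmless we first compose with a map to the unit sphere that contracts small distances.

\begin{lemma}\label{lem:conc}
Let $c>0$, let $A_n\subset V_n$ with $|A_n|\ge c|V_n|$, and let $F_n$ be controlled maps from $A_n$ to a Hilbert space. Then there are $R$ and points $x_n\in A_n$ such that for all $n$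
\[
|\{x\in A_n:\|F_n(x)-F_n(x_n)\|\le R\}|\ge\tfrac c2|V_n| .
\]
\end{lemma}

\begin{proof}
Let the $F_n$ be $\rho$-controlled with values in $\mathcal H$, and drop the index $n$. For $t>0$ there are unit vectors $\Phi(x)$, $x\in A$, in another Hilbert space with $\langle\Phi(x),\Phi(y)\rangle=e^{-t\|F(x)-F(y)\|^2}$ (Schoenberg). Explicitly, the vectors $\operatorname{Exp}(\xi)=\bigoplus_{j\ge0}\xi^{\otimes j}/\sqrt{j!}$ satisfy $\langle\operatorname{Exp}(\xi),\operatorname{Exp}(\xi')\rangle=e^{\langle\xi,\xi'\rangle}$, and one takes $\Phi(x)=e^{-t\|F(x)\|^2}\operatorname{Exp}(\sqrt{2t}\,F(x))$. Thus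
\[
\|\Phi(x)-\Phi(y)\|^2=2\bigl(1-e^{-t\|F(x)-F(y)\|^2}\bigr)\le\min\{2,\ 2t\|F(x)-F(y)\|^2\}.
\]
Let $\nu\colon V\to A$ send each vertex to a nearest point of $A$, so that $\nu$ is the identity on $A$. Put $\tilde\Phi=\Phi\circ\nu$ and $V^q=\{x:d(x,A)\le q\}$. If an edge $\{x,y\}$ lies in $V^q$, then $d(\nu x,\nu y)\le2q+1$, so $\|\tilde\Phi(x)-\tilde\Phi(y)\|^2\le2t\rho(2q+1)^2$; there are at most $k|V|/2$ such edges. The other edges number at most $k|V\setminus V^q|$ and contribute at most $2$ each. By \eqref{eq:poincare},
\[
\frac1{|V|^2}\sum_{x,y\in V}\|\tilde\Phi(x)-\tilde\Phi(y)\|^2\le\frac{2kt\rho(2q+1)^2}{\lambda}+\frac{4k}{\lambda}\,\frac{|V\setminus V^q|}{|V|}.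
\]
Choose $\theta>0$ with $4k\theta/\lambda\le c^2/8$, then $q\ge r(\min\{\theta,c\})$, then $t>0$ with $2kt\rho(2q+1)^2/\lambda\le c^2/8$; none of these depends on $n$. All points of $V\setminus V^q$ are at distance greater than $q$ from $A$, so $|V\setminus V^q|<\theta|V|$ by Lemma~\ref{lem:sep}. The left side is therefore at most $c^2/4$. Keeping only the pairs in $A$ and using $|A|\ge c|V|$, we get
\[
\frac1{|A|^2}\sum_{x,y\in A}\bigl(1-e^{-t\|F(x)-F(y)\|^2}\bigr)\le\frac18 .
\]
Hence for some $x_n\in A$ the mean over $y\in A$ of $1-e^{-t\|F(x_n)-F(y)\|^2}$ is at most $1/8$. By Markov's inequality, at least half of the $y\in A$ satisfy $1-e^{-t\|F(x_n)-F(y)\|^2}\le1/4$, that is, $\|F(x_n)-F(y)\|^2\le\ln(4/3)/t=:R^2$.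
\end{proof}

\section{Permanence properties of the class $\mathcal C$}\label{sec:C}

\subsection{Independence of the metric}

Every countable group $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ has a proper left-invariant metric: let $|g|$ be the least sum $i_1+\dots+i_l$ over all expressions $g=\gamma_{i_1}^{\pm1}\cdots\gamma_{i_l}^{\pm1}$, and put $d(g,h)=|g^{-1}h|$. For any proper left-invariant metric, a set of pairs $(g,h)$ has bounded distances if and only if the elements $g^{-1}h$ form a finite set. This removes the metric from our definitions.

\begin{lemma}\label{lem:metric}
Let $\Gamma$ be a countable group with a proper left-invariant metric $d$.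
\begin{enumerate}
\item[(a)] Maps $f_n\colon A_n\to\Gamma$ are controlled if and only if for each $r$ the set of all elements $f_n(x)^{-1}f_n(y)$ with $n\ge1$, $x,y\in A_n$, $d_{V_n}(x,y)\le r$ is finite.
\item[(b)] A map $\varphi$ from $\Gamma$ to a Hilbert space is a coarse embedding if and only if $\sup_g\|\varphi(g)-\varphi(g\gamma)\|<\infty$ for each $\gamma\in\Gamma$, and the set $\{g^{-1}h:\|\varphi(g)-\varphi(h)\|\le R\}$ is finite for each $R$. In this case $\rho_2$ may be taken nondecreasing.
\item[(c)] Membership in $\mathcal C$ and coarse embeddability into a Hilbert space do not depend on $d$, and both pass to subgroups.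
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the maps are $\rho$-controlled, the set lies in $B_\Gamma(\rho(r))$. Conversely, let $\rho(r)$ be the largest value of $d(1,\cdot)$ on the set.

(b) If $\varphi$ is a coarse embedding, the supremum is at most $\rho_2(d(1,\gamma))$; and $\|\varphi(g)-\varphi(h)\|\le R$ forces $\rho_1(d(g,h))\le R$, which bounds $d(g,h)$ because $\rho_1\to\infty$. Conversely, let $\rho_2(r)$ be the maximum of the suprema over $\gamma\in B_\Gamma(r)$, which is nondecreasing in $r$, and let $\rho_1(r)$ be the infimum of $\|\varphi(g)-\varphi(h)\|$ over pairs with $d(g,h)\ge r$ (or $r$, if there are none). Once $r$ exceeds $R$ and the lengths of all elements of the finite set attached to $R$, we have $\rho_1(r)\ge R$.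

(c) The conditions in (a) and (b) do not mention $d$. Maps into a subgroup satisfy the condition in (a) in the subgroup if and only if they do in $\Gamma$, and the conditions in (b) are inherited by restrictions.
\end{proof}

Three observations will be used without comment. Left translations $g_n^{-1}f_n$ of controlled maps are controlled and have the same fibers. If $\delta|V_n|$ points go into a ball of radius $r$, then $\delta|V_n|/|B_\Gamma(r)|$ of them go to one point. Finally, each term of the infimum \eqref{eq:C} is positive; so if the infimum is $0$, the terms tend to $0$ along a subsequence, which is again a family of expanders.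

\subsection{Embeddable groups and extensions}

\begin{lemma}\label{lem:basic}
\emph{(a)} A countable group that is coarsely embeddable into a Hilbert space is in $\mathcal C$. \emph{(b)} A countable locally finite group is in $\mathcal C$.
\end{lemma}

\begin{proof}
(a) Let $\varphi$ be a coarse embedding with $\rho_2$ nondecreasing. If the $f_n$ are $\rho$-controlled, the maps $\varphi f_n$ are $\rho_2\circ\rho$-controlled. By Lemma~\ref{lem:conc}, at least $\frac c2|V_n|$ points $x\in A_n$ satisfy $\|\varphi f_n(x)-\varphi f_n(x_n)\|\le R$. For them, $f_n(x_n)^{-1}f_n(x)$ lies in a finite set independent of $n$ by Lemma~\ref{lem:metric}(b), and the pigeonhole principle gives \eqref{eq:C}.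

(b) Write the group as an increasing union of finite subgroups $N_1\le N_2\le\cdots$ of $N$, and put $\varphi(g)=\bigoplus_i(\delta_{gN_i}-\delta_{N_i})\in\bigoplus_i\ell_2(N/N_i)$; only finitely many terms are nonzero. Then
\[
\|\varphi(g)-\varphi(h)\|^2=2\,|\{i:g^{-1}h\notin N_i\}| .
\]
This is finite and depends only on $g^{-1}h$. If it is at most $2R$, then $g^{-1}h\in N_{\lfloor R\rfloor+1}$, because the $N_i$ increase. By Lemma~\ref{lem:metric}(b), $\varphi$ is a coarse embedding, and (a) applies.
\end{proof}

\begin{lemma}\label{lem:ext}
If $1\to N\to\Gamma\xrightarrow{\pi}Q\to1$ is exact, $\Gamma$ is countable and $N,Q\in\mathcal C$, then $\Gamma\in\mathcal C$. In particular, $\mathcal C$ is closed under direct products of two groups.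
\end{lemma}

\begin{proof}
Let $f_n\colon A_n\to\Gamma$ be controlled. The maps $\pi f_n$ are controlled by Lemma~\ref{lem:metric}(a), since $\pi$ maps finite sets to finite sets. As $Q\in\mathcal C$, there are $\delta>0$ and subsets $A_n'\subset A_n$ with $|A_n'|\ge\delta|V_n|$ on which $\pi f_n$ is constant, say $f_n(A_n')\subset g_nN$. Apply $N\in\mathcal C$ to the maps $g_n^{-1}f_n|_{A_n'}$.
\end{proof}

The last step uses both features that distinguish Definition~\ref{def:C} from the negation of weak containment: the maps live on subsets, and they need not be Lipschitz for a word metric of $N$, which may not even be finitely generated.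

\subsection{Groups acting on trees}

Let $B$ be a group and $\phi_i\colon A_i\to A_i'$ $(1\le i\le l)$ isomorphisms between subgroups of $B$. The \emph{HNN extension} with \emph{stable letters} $p_i$ is
\[
B^*=\langle B,p_1,\dots,p_l\mid p_i^{-1}zp_i=\phi_i(z)\ (z\in A_i,\ 1\le i\le l)\rangle ,
\]
and $B$ embeds into it. By Bass--Serre theory, $B^*$ acts on a tree with vertex stabilizers conjugate to $B$, and an amalgamated product $B_1*_AB_2$ acts on a tree with vertex stabilizers conjugate to $B_1$ or $B_2$. These trees are usually locally infinite.

\begin{proposition}\label{prop:tree}
Let a finitely generated group $\Gamma$ act by automorphisms on a tree $T$, possibly locally infinite, with all vertex stabilizers in $\mathcal C$. Then $\Gamma\in\mathcal C$. In particular, finitely generated free groups are in $\mathcal C$, and so are finitely generated amalgamated products and HNN extensions whose vertex groups are in $\mathcal C$.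
\end{proposition}

By \eqref{eq:tree} and Lemma~\ref{lem:conc}, a large part of $A_n$ is sent into a ball of $T$ of bounded radius. If $T$ were locally finite with boundedly many vertices in such balls, the pigeonhole principle would put a large part on one vertex, that is, in one coset of a stabilizer. For a general tree we shrink the radius step by step. Either many points are mapped close to the group elements that ``sit at the center'' of the ball, and these elements form finitely many cosets of stabilizers; or many points avoid the center, and then Lemma~\ref{lem:sep} forces a large part of them into a single branch.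

\begin{proof}
Let $d$ be the word metric of a finite symmetric generating set $\Sigma$. Fix a vertex $v_0$, and let $U$ consist of $v_0$ and all vertices on the geodesics $[v_0,sv_0]$, $s\in\Sigma$. The set $U$ is finite; this is where finite generation is used. For a vertex $v$ let $S_v=\{h\in\Gamma:v\in hU\}$. For each $u\in U$ the set $\{h:hu=v\}$ is empty or a left coset of the stabilizer $\Gamma_u$, so $S_v$ is a union of at most $|U|$ left cosets of the groups $\Gamma_u$, $u\in U$.

\smallskip\noindent$(*)$ \emph{If $d(g,g')\le M$ and $v\in[gv_0,g'v_0]$, then some point of $S_v$ is within $M$ of $g$.}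

\smallskip\noindent Take a geodesic $g=g_0,\dots,g_l=g'$ in the Cayley graph, $l\le M$. If $l=0$, then $v=gv_0\in gU$. Otherwise the geodesics $[g_iv_0,g_{i+1}v_0]$, whose vertices lie in $g_iU$, form a connected subgraph of $T$ containing $gv_0$ and $g'v_0$; it contains the geodesic between them, hence $v$. In both cases $g_i\in S_v$ for some $i$.

\smallskip For an integer $R\ge0$ let $\mathrm P(R)$ be the following statement: \emph{\eqref{eq:C} holds for all data $\{V_n\},c,A_n,f_n$ as in Definition~\ref{def:C} for which there are vertices $v_n$ with $d_T(f_n(x)v_0,v_n)\le R$ for all $x\in A_n$.} The statement $\mathrm P(0)$ holds because the image of $f_n$ then lies in one left coset of $\Gamma_{v_0}\in\mathcal C$.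

Let $R\ge1$ and assume $\mathrm P(R-1)$. Suppose that $\rho$-controlled maps $f_n$ violate $\mathrm P(R)$, and pass to a subsequence along which the ratios in \eqref{eq:C} tend to $0$. Put $\eta=c/6$, $r=r(\eta)$, $M=\rho(r)$. Let $A_n'$ be the set of $x\in A_n$ such that $f_n(x)$ is within $M$ of a point of $S_{v_n}$, and let $A_n''=A_n\setminus A_n'$. After passing to a further subsequence, one of the following cases holds for all $n$.

\emph{Case 1: $|A_n'|\ge|A_n|/2$.} For $x\in A_n'$ choose $f_n'(x)\in S_{v_n}$ within $M$ of $f_n(x)$. The maps $f_n'$ are $(\rho+2M)$-controlled. On a subset of $A_n'$ of size at least $c|V_n|/(2|U|)$ the map $f_n'$ takes values in one left coset of one group $\Gamma_{u_n}$, and along a subsequence $u_n=u$ is constant. Since $\Gamma_u\in\mathcal C$, there is $\delta>0$ such that $f'_n$ sends $\delta|V_n|$ points to one element. Then $f_n$ sends these points into a ball of radius $M$, hence $\delta|V_n|/|B_\Gamma(M)|$ of them to one element. This contradicts the choice of the subsequence.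

\emph{Case 2: $|A_n''|\ge|A_n|/2\ge3\eta|V_n|$.} For $x\in A_n''$ we have $f_n(x)v_0\ne v_n$, since otherwise $f_n(x)\in S_{v_n}$. Partition $A_n''$ into classes according to the component of $T\setminus\{v_n\}$ that contains $f_n(x)v_0$. Points $x,y$ of different classes satisfy $d(x,y)>r$: otherwise $d(f_n(x),f_n(y))\le M$, while $v_n\in[f_n(x)v_0,f_n(y)v_0]$, and $(*)$ would give $x\in A_n'$. Suppose all classes had size less than $\eta|V_n|$. Adding classes one at a time until the size first reaches $\eta|V_n|$, we obtain a union of size in $[\eta|V_n|,2\eta|V_n|)$. Its complement in $A_n''$ has size at least $\eta|V_n|$ and lies at distance greater than $r$ from it, contrary to Lemma~\ref{lem:sep}. So some class has size at least $\eta|V_n|$. Let $v_n'$ be the neighbor of $v_n$ in the corresponding component. For $x$ in this class, $d_T(f_n(x)v_0,v_n')=d_T(f_n(x)v_0,v_n)-1\le R-1$. By $\mathrm P(R-1)$, applied with $\eta$ in place of $c$, the ratios in \eqref{eq:C} are bounded below, again a contradiction.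

Thus $\mathrm P(R)$ holds for all $R$. Now let $f_n$ be arbitrary $\rho$-controlled maps. With $D=\max_{s\in\Sigma}d_T(v_0,sv_0)$ we have $d_T(gv_0,g'v_0)\le D\,d(g,g')$, so by \eqref{eq:tree} the maps $x\mapsto\phi(f_n(x)v_0)$ are $\sqrt{D\rho}$-controlled. Lemma~\ref{lem:conc} gives $R$, points $x_n$ and subsets of size at least $\frac c2|V_n|$ on which $d_T(f_n(x)v_0,f_n(x_n)v_0)\le R^2$, and $\mathrm P(\lfloor R^2\rfloor)$ applies to these subsets.

For the last sentence, use the Cayley tree of a free group, whose stabilizers are trivial, and the Bass--Serre trees.
\end{proof}

\section{Lamps on $G$ and parities of edges}\label{sec:Lambda}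

\subsection{The group $\Lambda(G,S)$}

Let $G$ be a finitely generated group, $S$ a finite symmetric generating set with $1\notin S$, $d_S$ the word metric, and $\mathcal E$ the set of unoriented edges $\{g,gs\}$ of the Cayley graph. For a set $Y$ let $\mathbb F_2[Y]$ be the vector space over $\mathbb F_2$ with basis $Y$; we identify its elements with finite subsets of $Y$. The basis vector of $\mathbb F_2[G]$ at $g$ is written $\delta_g$, and $\partial\colon\mathbb F_2[\mathcal E]\to\mathbb F_2[G]$ is the linear map with $\partial\{g,h\}=\delta_g+\delta_h$. Thus $\partial c$ is the set of vertices of odd degree in the finite graph $c$. The group $G$ acts on $\mathcal E$ and on $G$ by left multiplication. In the semidirect product $(\mathbb F_2[\mathcal E]\oplus\mathbb F_2[G])\rtimes G$, with multiplication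
\[
(c,w,g)(c',w',g')=(c+gc',\,w+gw',\,gg'),
\]
consider the elements $\omega=(0,\delta_1,1)$ and $\tilde s=(\{1,s\},0,s)$ for $s\in S$, and let
\[
\Lambda=\Lambda(G,S)=\langle\omega,\ \tilde s\ (s\in S)\rangle
\]
with the word metric of these generators. From the multiplication rule,
\begin{equation}\label{eq:moves}
(c,w,g)\,\tilde s=(c+\{g,gs\},\,w,\,gs),\qquad(c,w,g)\,\omega=(c,\,w+\delta_g,\,g),
\end{equation}
and in particular $\omega^2=1$ and $\tilde s^{-1}=\widetilde{s^{-1}}$. A word in the generators describes a walker in the Cayley graph of $G$ who starts at $1$ and may switch the lamp at his current position. The element $(c,w,g)$ records the set $c$ of edges traversed an odd number of times, the set $w$ of lit lamps, and the final position $g$.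

\begin{lemma}\label{lem:Lambda}
$\Lambda=\{(c,w,g):\partial c=\delta_1+\delta_g\}$. The projection $\Lambda\to G$ is onto, and its kernel $\ker\partial\oplus\mathbb F_2[G]$ is a countable elementary abelian $2$-group.
\end{lemma}

\begin{proof}
The condition $\partial c=\delta_1+\delta_g$ holds for the identity and is preserved by the moves \eqref{eq:moves}, so it holds on $\Lambda$. Conversely, a walk from $1$ to $h$ gives an element $\lambda_h=(c_h,0,h)\in\Lambda$ for each $h\in G$. Walking to $h$, switching the lamp and walking back along the same path adds each edge of the path twice, so $\lambda_h\omega\lambda_h^{-1}=(0,\delta_h,1)$. Walking to $h$, going around a cycle through $h$ with edge set $z$, and walking back gives $(z,0,1)\in\Lambda$. A finite graph with all degrees even is an edge-disjoint union of cycles, so these $z$ span $\ker\partial$. Hence $\Lambda$ contains all $(z,w,1)$ with $\partial z=0$. If $\partial c=\delta_1+\delta_g$, then $\partial(c+c_g)=0$ and $(c,w,g)=(c+c_g,w,1)\lambda_g\in\Lambda$. The last sentence follows.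
\end{proof}

\begin{example}\label{ex:small}
If the Cayley graph of $G$ is a tree, then $\ker\partial=0$, the set $c$ is determined by $g$, and $\Lambda$ is the wreath product $\mathbb F_2[G]\rtimes G$; for $G=\mathbb Z$, $S=\{\pm1\}$ this is the lamplighter group. The edge coordinate matters only when there are cycles. The smallest case is $G=\mathbb Z/3$, $S=\{\pm1\}$, whose Cayley graph is a triangle. Write edge sets as $0/1$ vectors in the order $\{0,1\},\{1,2\},\{2,0\}$, and let $\sigma=\tilde 1$. By \eqref{eq:moves}, the powers $\sigma^0,\dots,\sigma^5$ have positions $0,1,2,0,1,2$ and edge coordinates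
\[
000,\quad100,\quad110,\quad111,\quad011,\quad001,
\]
and $\sigma^6=1$. The triangle has been unwrapped to a hexagon, and the edge coordinate embeds the hexagon into the cube $\{0,1\}^3$ isometrically for the Hamming distance. The group $\Lambda$ is $\mathbb F_2[\mathbb Z/3]\rtimes\mathbb Z/6$: the walker moves on the hexagon, but there are only three lamps, and they stand on the triangle.
\end{example}

The two features of this example drive the two propositions below. The edge coordinate is a map to Hilbert space that controls the position; this puts $\Lambda$ in $\mathcal C$. (Without it, the group $\mathbb F_2[G]\rtimes G$ contains $G$, with all the expanders of $G$.) The lamps stand on $G$ itself; this lets the geometry of $G$ act on $\Lambda$.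

\subsection{$\Lambda$ belongs to $\mathcal C$}

\begin{proposition}\label{prop:inC}
For every finitely generated group $G$ and every $S$ as above, $\Lambda(G,S)\in\mathcal C$.
\end{proposition}

\begin{proof}
Let $f_n=(c_n,w_n,g_n)\colon A_n\to\Lambda$ be controlled, with $|A_n|\ge c|V_n|$. Regard $c_n(x)$ as a $0/1$ vector in $\ell_2(\mathcal E)$. By \eqref{eq:moves} each generator changes the edge coordinate in at most one edge, so
\[
\|c_n(x)-c_n(y)\|^2=|c_n(x)+c_n(y)|\le d_\Lambda(f_n(x),f_n(y)),
\]
and the maps $c_n$ are controlled. Lemma~\ref{lem:conc} gives $R$, points $x_n$ and subsets $A_n'\subset A_n$ with $|A_n'|\ge\frac c2|V_n|$ such that for $x\in A_n'$ the graph $c_n(x)+c_n(x_n)$ has at most $R^2$ edges. By Lemma~\ref{lem:Lambda} its boundary is $\delta_{g_n(x)}+\delta_{g_n(x_n)}$. If $g_n(x)\ne g_n(x_n)$, these two points are its only vertices of odd degree. Each component of a finite graph has an even number of such vertices, so the two points lie in one component and are joined by a path of at most $R^2$ edges. In all cases $d_S(g_n(x),g_n(x_n))\le R^2$. Hence $g_n$ is constant on a subset of $A_n'$ of size at least $c|V_n|/(2|B_G(R^2)|)$, and there $f_n$ takes values in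 one coset of the kernel of $\Lambda\to G$. This kernel is countable and locally finite, so it is in $\mathcal C$ by Lemma~\ref{lem:basic}(b), and \eqref{eq:C} follows after a left translation.
\end{proof}

\subsection{The obstruction on the triangle}\label{sub:triangle}

Suppose an expander $V$ is mapped to $G$, and $\varphi\colon\Lambda\to\ell_2$ moves adjacent elements at most $\kappa$ apart. We would like to apply \eqref{eq:poincare} on $V$, but $\varphi$ gives a function only on the unwrapped graph, for which, by Proposition~\ref{prop:inC}, no such inequality is to be expected. Example~\ref{ex:small} shows what descends to $V$. Ignore the lamps, put $\varphi_j=\varphi(\sigma^j)$ for $j\in\mathbb Z/6$, and split into even and odd parts with respect to the deck transformation $j\mapsto j+3$: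
\[
P_j=\tfrac12(\varphi_j+\varphi_{j+3}),\qquad M_j=\tfrac12(\varphi_j-\varphi_{j+3}).
\]
By the parallelogram law,
\[
\|P_{j+1}-P_j\|^2+\|M_{j+1}-M_j\|^2=\tfrac12\bigl(\|\varphi_{j+1}-\varphi_j\|^2+\|\varphi_{j+4}-\varphi_{j+3}\|^2\bigr)\le\kappa^2 .
\]
The even part is a function on the triangle. The odd part is not, because $M_{j+3}=-M_j$: it changes sign when one goes around the cycle. But its \emph{norm} is. So $u_j=(\|P_j\|,\|M_j\|)\in\mathbb R^2$ depends only on $j$ modulo $3$ and satisfies $\|u_{j+1}-u_j\|\le\kappa$. Taking norms loses most of $\varphi$, but it keeps one quantity: $\|\varphi_{j+3}-\varphi_j\|=2\|M_j\|$, the displacement of the deck transformation over the vertex $j$.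

In general the deck group is an elementary abelian $2$-group $Z$, even and odd parts become Fourier coefficients, and the vector $u_x$ of their norms determines the mean square displacement of \emph{every} element of $Z$ over the vertex $x$. The lamps supply the elements to test. Switching the lamp at $y$ is a single step when the walker stands at $y$ and a long trip when he stands far away. The Poincar\'e inequality on $V$ says that $u_x$ and $u_y$ are close for a typical pair, so $\varphi$ cannot tell the long trip from the single step.

\subsection{$\Lambda$ is not coarsely embeddable}

We recall Fourier analysis on a finite elementary abelian $2$-group $Z$. Its characters are the homomorphisms $\chi\colon Z\to\{\pm1\}$; they form an orthonormal basis $\hat Z$ of the real functions on $Z$ for the uniform probability measure, whose mean we denote by $\mathbb E$. For $\Phi\colon Z\to\ell_2$ put $\hat\Phi(\chi)=\mathbb E_\zeta\,\chi(\zeta)\Phi(\zeta)\in\ell_2$. Plancherel's identity, applied to each coordinate, gives $\mathbb E_\zeta\|\Phi(\zeta)\|^2=\sum_\chi\|\hat\Phi(\chi)\|^2$. The translate $\zeta\mapsto\Phi(\zeta+\zeta_0)$ has coefficients $\chi(\zeta_0)\hat\Phi(\chi)$.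

\begin{proposition}\label{prop:noemb}
Suppose there are a family of expanders $\{V_n\}$ and maps $f_n\colon V_n\to G$ such that adjacent vertices have equal or $S$-adjacent images and $\max_g|f_n^{-1}(g)|/|V_n|\to0$. Then $\Lambda(G,S)$ is not coarsely embeddable into $\ell_2$.
\end{proposition}

\begin{proof}
Suppose $\varphi\colon\Lambda\to\ell_2$ is a coarse embedding with functions $\rho_1,\rho_2$. Let $\kappa=\rho_2(1)$ and $\bar\rho(r)=\inf_{t\ge r}\rho_1(t)$; the function $\bar\rho$ is nondecreasing and tends to infinity.

\emph{Setup.} Fix $n$ and write $V=V_n$, $E$ for its edge set, $f=f_n$. Choose $x_0\in V$ and translate on the left so that $f(x_0)=1$. Define linear maps $f_*\colon\mathbb F_2[V]\to\mathbb F_2[G]$ by $\delta_x\mapsto\delta_{f(x)}$, and $f_*\colon\mathbb F_2[E]\to\mathbb F_2[\mathcal E]$ by $\{x,y\}\mapsto\{f(x),f(y)\}$ if $f(x)\ne f(y)$ and $\{x,y\}\mapsto0$ otherwise. On each edge, $\partial f_*\{x,y\}=\delta_{f(x)}+\delta_{f(y)}=f_*\partial\{x,y\}$. Let $Z_1=\ker\partial\subset\mathbb F_2[E]$ and $Z=\mathbb F_2[V]\times Z_1$. For each $x\in V$ choose $c_x\in\mathbb F_2[E]$ with $\partial c_x=\delta_x+\delta_{x_0}$, for instance the edges of a shortest path from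 $x_0$ to $x$, and define
\[
\Psi_x(w,z)=\bigl(f_*(c_x+z),\,f_*w,\,f(x)\bigr),\qquad\Phi_x=\varphi\circ\Psi_x\colon Z\to\ell_2 .
\]
The values of $\Psi_x$ lie in $\Lambda$ by Lemma~\ref{lem:Lambda}, as $\partial f_*(c_x+z)=\delta_{f(x)}+\delta_1$. Put $u_x(\chi)=\|\hat\Phi_x(\chi)\|$, so that $u_x$ is a vector in the Euclidean space $\mathbb R^{\hat Z}$.

\emph{Edges.} Let $e=\{x,y\}\in E$ and $z_e=c_x+e+c_y$, which lies in $Z_1$. Since $c_y+z+z_e=c_x+z+e$, we have $\Psi_y(w,z+z_e)=(f_*(c_x+z)+f_*e,\,f_*w,\,f(y))$. By \eqref{eq:moves} this equals $\Psi_x(w,z)$ if $f(x)=f(y)$, and $\Psi_x(w,z)\tilde s$ if $f(y)=f(x)s$. Hence $\|\Phi_x(w,z)-\Phi_y(w,z+z_e)\|\le\kappa$ for all $(w,z)$, and Plancherel's identity gives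
\[
\sum_\chi\|\hat\Phi_x(\chi)-\chi(0,z_e)\hat\Phi_y(\chi)\|^2\le\kappa^2 .
\]
The signs $\chi(0,z_e)$ play the role of the sign change of $M_j$ on the triangle, and they disappear in the norms: $|u_x(\chi)-u_y(\chi)|\le\|\hat\Phi_x(\chi)-\chi(0,z_e)\hat\Phi_y(\chi)\|$. So $\|u_x-u_y\|\le\kappa$ for every edge, and \eqref{eq:poincare} yields
\begin{equation}\label{eq:u}
\frac1{|V|^2}\sum_{x,y\in V}\|u_x-u_y\|^2\le\frac{k\kappa^2}{\lambda}.
\end{equation}

\emph{Lamps.} For $y\in V$ let $\zeta_y=(\delta_y,0)\in Z$. For arbitrary $x,y\in V$, Plancherel's identity gives
\[
D(x,y):=\mathbb E_\zeta\|\Phi_x(\zeta+\zeta_y)-\Phi_x(\zeta)\|^2=\sum_\chi(\chi(\zeta_y)-1)^2u_x(\chi)^2=4\|\Pi_yu_x\|^2,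
\]
where $\Pi_y$ is the orthogonal projection of $\mathbb R^{\hat Z}$ onto the coordinates $\chi$ with $\chi(\zeta_y)=-1$. From the multiplication rule, $\Psi_x(\zeta+\zeta_y)=\Psi_x(\zeta)\cdot(0,\delta_h,1)$ with $h=f(x)^{-1}f(y)$. We estimate $D$ in two ways.

If $x=y$, then $(0,\delta_h,1)=\omega$, so $D(y,y)\le\kappa^2$. From $\|\Pi_yu_x\|\le\|\Pi_yu_y\|+\|u_x-u_y\|$ we get
\begin{equation}\label{eq:upper}
D(x,y)\le2D(y,y)+8\|u_x-u_y\|^2\le2\kappa^2+8\|u_x-u_y\|^2 .
\end{equation}
On the other hand, in any word representing $(0,\delta_h,1)$ the lamp at $h$ is switched, so by \eqref{eq:moves} the walker visits $h$, and the word has length at least $d_S(1,h)=d_S(f(x),f(y))$. Hence $D(x,y)\ge\bar\rho(d_S(f(x),f(y)))^2$. Together with \eqref{eq:upper} and \eqref{eq:u},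
\[
\frac1{|V_n|^2}\sum_{x,y\in V_n}\bar\rho\bigl(d_S(f_n(x),f_n(y))\bigr)^2\le2\kappa^2+\frac{8k\kappa^2}{\lambda}\qquad\text{for all }n .
\]
By \eqref{eq:pairs}, applied in $G$, the proportion of pairs with $d_S(f_n(x),f_n(y))\le R$ tends to $0$. So the lower limit of the left side is at least $\bar\rho(R)^2$ for every $R$, a contradiction.
\end{proof}

\begin{remark}
The proof uses that lamps are indexed by $G$ and not by the unwrapped graph: the elements $(z,0,1)$ and $(0,w,1)$ of $\Lambda$ commute, so one abelian group $Z$ parametrizes the configurations over every vertex $x$, and the projection $\Pi_y$ does not depend on $x$. The pairs of far points in the final inequality are the pairs $\Psi_x(\zeta),\Psi_x(\zeta+\zeta_y)$, at most $|V|$ partners for each point.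
\end{remark}

\subsection{Recursive presentations}

If $F/N$ is a recursive presentation, then listing all products of conjugates of relators shows that the set of all words representing the identity is recursively enumerable; conversely, this set may serve as the set of relators. Substituting words for generators shows that the property does not depend on the finite generating set and passes to finitely generated subgroups.

\begin{lemma}\label{lem:rec}
If $G$ is recursively presented, so is $\Lambda(G,S)$.
\end{lemma}

\begin{proof}
Since $\omega^{-1}=\omega$ and $\tilde s^{-1}=\widetilde{s^{-1}}$, it suffices to enumerate the trivial words in the letters $\omega,\tilde s$. By \eqref{eq:moves}, such a word is trivial if and only if the final position is $1$, every edge is traversed an even number of times, and every lamp is switched an even number of times. Equivalently, the final position is $1$, the edge traversals can be paired so that paired edges are equal, and the lamp moves can be paired so that paired positions are equal. Positions are given by words in $S$, and $\{g,g'\}=\{h,h'\}$ means $g=h$, $g'=h'$ or $g=h'$, $g'=h$. So a word is trivial if and only if all equalities in $G$ from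 one of finitely many explicit finite lists are true. The true equalities in $G$ are recursively enumerable, hence so are the trivial words.
\end{proof}

\section{A recursively presented group containing expanders}\label{sec:G}

\begin{proposition}\label{prop:G}
There are a recursively presented group $G$ with a finite generating alphabet $\mathcal X$, a family of expanders $\Theta_n$, and injective maps $V(\Theta_n)\to G$ sending adjacent vertices to elements that differ by right multiplication by a letter of $\mathcal X^{\pm1}$. In particular, $G$ weakly contains expanders.
\end{proposition}

To draw graphs in a Cayley graph, label their oriented edges by letters and declare the labels of closed paths to be relators. Reading labels from a base vertex then maps each graph to the group. The danger is collapse: a directed triangle and a directed square with all edges labeled $a$ give the relators $a^3,a^4$ and the trivial group. Collapse comes from long paths in different places with the same label. We choose labels at random so that such coincidences are shorter than one sixth of the girth, and then a count in planar diagrams proves injectivity.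

\subsection{The graphs}

A path is a sequence of consecutive oriented edges. It is \emph{reduced} if no edge is followed by its inverse; a closed path is \emph{cyclically reduced} if it is reduced and its last edge is not the inverse of the first. The \emph{girth} $g$ of a simple graph is the length of a shortest cycle. A reduced path of length less than $g$ has no repeated vertex, since a shortest closed subpath would be a cycle. Consequently it uses each unoriented edge at most once, and a reduced closed path of positive length has length at least $g$.

For a prime $q\equiv1\pmod{20}$, the Lubotzky--Phillips--Sarnak graph $X^{5,q}$ \cite{LPS} is explicit, connected, simple and $6$-regular, has $q(q^2-1)/2$ vertices, second largest adjacency eigenvalue at most $2\sqrt5$, and girth $g\ge2\log_5q$. The eigenvalue bound gives $h\ge(6-2\sqrt5)/2$: apply the spectral gap $6-2\sqrt5$ of the Laplacian to the indicator function of $F$, whose squared distance to the constants is $|F|(1-|F|/|V|)\ge|F|/2$. The girth bound gives $|V|\le q^3\le5^{3g/2}$. Running through the primes $q\equiv1\pmod{20}$ in increasing order and computing girths, choose a computable sequence $\Theta_1,\Theta_2,\dots$ of these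 graphs, with girths $g_n$, such that $\ell_n:=\lfloor g_n/6\rfloor\ge1$ is strictly increasing. This is a family of expanders. Since $g_n\le6\ell_n+5\le11\ell_n$,
\begin{equation}\label{eq:size}
|V(\Theta_n)|\le C^{\ell_n},\qquad C:=5^{17}.
\end{equation}
This is the property for which these graphs are chosen: the number of paths of length $\ell_n$ is only exponential in $\ell_n$, so an alphabet of fixed size can tell them apart.

\subsection{The labeling}

Each edge of $\Theta_n$ shares a vertex with at most $10$ others, so the greedy algorithm colors the edges with $11$ colors in such a way that edges with a common vertex have different colors. Orient the edges arbitrarily. Let $K=(1440\,C)^3$ and $\mathcal X=\{1,\dots,11\}\times\{1,\dots,K\}$. Given a number $\xi(e)\in\{1,\dots,K\}$ for each unoriented edge $e$, label the positively oriented edge by the letter (color of $e$, $\xi(e)$) and the reversed edge by the inverse letter. Whatever $\xi$ is, the colors ensure that distinct oriented edges with a common origin, or a common terminus, have different labels. Two consequences: labels of reduced paths are reduced words and labels of cyclically reduced closed paths are cyclically reduced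 words (if $e'$ follows $e$ and carries the inverse label, then $e'$ and $e^{-1}$ have the same origin and label); and two equally labeled paths with the same oriented edge at the same position coincide. We require:
\begin{enumerate}
\item[(SC1)] for each $n$, no two distinct reduced paths of length $\ell_n$ in $\Theta_n$ have the same label;
\item[(SC2)] for $m<n$, no reduced path of length $\ell_m$ in $\Theta_n$ has the same label as a reduced path in $\Theta_m$.
\end{enumerate}

A union bound cannot give (SC2), because $\Theta_n$ contains far too many paths of the short length $\ell_1$. But each coincidence depends on few edges, which is the setting of the \emph{Lov\'asz local lemma}: let finitely many ``bad'' events be determined by independent random variables, write $A'\sim A$ if $A'\ne A$ and the two events depend on a common variable, and suppose there are numbers $x(A)\in[0,1)$ with $\mathbb P(A)\le x(A)\prod_{A'\sim A}(1-x(A'))$ for all $A$; then with positive probability no bad event occurs.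

\begin{lemma}\label{lem:LLL}
Any labeling of $\Theta_1,\dots,\Theta_{n-1}$ satisfying \emph{(SC1)} and \emph{(SC2)} extends to a labeling of $\Theta_1,\dots,\Theta_n$ satisfying them.
\end{lemma}

\begin{proof}
Choose the $\xi(e)$, $e\in E(\Theta_n)$, independently and uniformly. Write $|e|$ for the unoriented edge underlying an oriented edge $e$, and put $\eta=K^{-1/3}=1/(1440\,C)$. There are two types of bad events $A$, each with a weight $t(A)$.

\emph{Type 1}, for a pair of distinct reduced paths $p=(e_i)$, $p'=(e_i')$ of length $\ell_n$ in $\Theta_n$: they have the same label. Put $t=\ell_n$. The event is impossible if $e_i=e_i'$ for some $i$ (then $p=p'$), or $e_i'=e_i^{-1}$ for some $i$ (a letter is not its own inverse). Otherwise it forces $\xi(|e_i|)=\xi(|e_i'|)$ with $|e_i|\ne|e_i'|$ for all $i$. Consider the multigraph with vertex set $E(\Theta_n)$ and one link between $|e_i|$ and $|e_i'|$ for each $i$. It has $\ell_n$ links, no loops, and degrees at most $2$, because each of $p,p'$ uses an edge at most once. The event forces $\xi$ to be constant on each component, which for a component with $j$ vertices has probability $K^{-(j-1)}$. A component is a path, where $j-1$ is the number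 of links, or a cycle with $j\ge2$ links, where $j-1\ge j/2$. So $\mathbb P(A)\le K^{-\ell_n/2}\le\eta^{t}$.

\emph{Type 2}, for $m<n$ and a reduced path $p$ of length $\ell_m$ in $\Theta_n$: its label is the label of a reduced path in $\Theta_m$. Put $t=\ell_m$. By \eqref{eq:size} there are at most $(6C)^{\ell_m}$ reduced paths of length $\ell_m$ in $\Theta_m$. The edges of $p$ are distinct, so a given word is the label of $p$ with probability at most $K^{-\ell_m}$. Thus $\mathbb P(A)\le(6C/K)^{\ell_m}\le\eta^t$, since $K^{2/3}\ge6C$.

Each event $A$ depends on at most $2t(A)$ variables. Put $x(A)=(2\eta)^{t(A)}\le\frac12$. A fixed edge lies on at most $2\ell\,6^\ell$ reduced paths of length $\ell$ (choose its position, its direction, and the other edges). So it is involved in at most $2\ell_m6^{\ell_m}$ events of type 2 for each $m<n$, and in at most $2\cdot2\ell_n6^{\ell_n}\cdot(6C)^{\ell_n}$ events of type 1. With $\beta=72C\eta=1/20$, and because the $\ell_m$ are distinct positive integers, the sum of $x(A)$ over the events involving this edge is at most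
\[
\sum_{m<n}2\ell_m(12\eta)^{\ell_m}+4\ell_n(72C\eta)^{\ell_n}\le\sum_{\ell\ge1}4\ell\beta^\ell=\frac{4\beta}{(1-\beta)^2}=\frac{80}{361}<\frac14 .
\]
Hence $\sum_{A'\sim A}x(A')\le2t(A)/4$. The convex function $4^{-x}$ equals $1-x$ at $x=0$ and $x=\frac12$, so $1-x\ge4^{-x}$ on $[0,\frac12]$, and
\[
x(A)\prod_{A'\sim A}(1-x(A'))\ge(2\eta)^{t(A)}4^{-t(A)/2}=\eta^{t(A)}\ge\mathbb P(A).
\]
By the local lemma some choice of $\xi$ avoids all bad events.
\end{proof}

Whether a labeling of $\Theta_n$ is a valid extension can be tested in finite time, so taking the first valid extension at each step gives a computable labeling of all $\Theta_n$ with (SC1) and (SC2). Let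
\[
G=\langle\mathcal X\mid\text{labels of closed paths in the graphs }\Theta_n\rangle .
\]
It is recursively presented. Fix a base vertex in $\Theta_n$ and send a vertex to the element of $G$ given by the label of any path from the base vertex to it. This is well defined, and adjacent vertices go to elements differing by right multiplication by a letter. Proposition~\ref{prop:G} follows once we prove Lemma~\ref{lem:inj} below, since injective $1$-Lipschitz maps satisfy (i) and (ii).

\subsection{Planar diagrams}

A \emph{diagram} is a finite connected graph $\mathcal D$ embedded in the oriented sphere $S^2$, with oriented edges labeled by letters of $\mathcal X^{\pm1}$ (inverse edges by inverse letters). The components of $S^2\setminus\mathcal D$, called \emph{regions}, are open discs. One region is called the \emph{exterior}; the others are \emph{faces}. Each region has a cyclic \emph{boundary walk}, which follows its boundary keeping the region on the left. Each edge has two sides; each side is traversed by exactly one boundary walk, and the two sides are traversed in opposite directions. The boundary walk of the exterior, cut at a passage through a base vertex $v_0$, is the \emph{outer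 walk}, and its label is the \emph{boundary label}. We use three facts on plane graphs.
\begin{enumerate}
\item[(D1)] An edge has the same region on both sides if and only if its removal disconnects $\mathcal D$. (An edge on a cycle separates two regions by the Jordan curve theorem; a closed walk that crosses a disconnecting edge must cross it back.)
\item[(D2)] If $e$ has different regions on its sides, with boundary walks $ep$ and $e^{-1}p'$, then deleting $e$ leaves a connected graph and merges the two regions into one with boundary walk $pp'$.
\item[(D3)] Euler's formula: (vertices) $-$ (edges) $+$ (regions) $=2$.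
\end{enumerate}
Let $\mathcal R$ be a set of nonempty cyclically reduced words closed under inversion and cyclic permutation. \emph{Van Kampen's lemma} \cite{LS} has two parts.
\begin{enumerate}
\item[(vK1)] If a reduced word $w$ is, in the free group, a product of $N$ conjugates of elements of $\mathcal R$, there is a diagram with boundary label $w$, at most $N$ faces, and all face labels in $\mathcal R$.
\item[(vK2)] The boundary label of any diagram with $N$ faces, whatever their labels, is a product of $N$ conjugates of face labels and their inverses.
\end{enumerate}
We shall apply (vK2) to diagrams with unreduced face labels, so here is the proof. If $N=0$, then $\mathcal D$ is a tree by (D3), and a closed walk in a tree has freely trivial label. If $N\ge1$, some edge $e$ has the exterior on one side and a face on the other, because the sphere minus the vertices is connected. With outer walk $w_1ew_2$ and face walk $e^{-1}p$ we have $w_1ew_2=w_1(ep^{-1})w_1^{-1}\cdot w_1pw_2$, and by (D2) $w_1pw_2$ is the outer walk of a diagram with $N-1$ faces.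

\subsection{Injectivity}

\begin{lemma}\label{lem:inj}
If $x\ne y$ are vertices of $\Theta_n$, the label of a path from $x$ to $y$ is not trivial in $G$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the set of labels of cyclically reduced closed paths of positive length in the graphs $\Theta_m$. Removing backtracks, including those across the base point, turns a closed path into a cyclically reduced or an empty one, so its label is conjugate in the free group to an element of $\mathcal R$ or to $1$. With (vK2) this gives:

\smallskip\noindent$(\ddagger)$ \emph{If all face labels of a diagram with $N'$ faces are labels of closed paths in the graphs $\Theta_m$, its boundary label is a product of at most $N'$ conjugates of elements of $\mathcal R$.}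

\smallskip Suppose the lemma fails. Among all $n$, all $x\ne y$ in $\Theta_n$ and all reduced paths $\gamma$ from $x$ to $y$ whose label $w$ is trivial in $G$, choose one for which $w$ is a product of $N$ conjugates of elements of $\mathcal R$ with $N$ minimal. As $w$ is reduced and nonempty, $N\ge1$. Take a diagram $\mathcal D$ for $w$ as in (vK1); by $(\ddagger)$ and minimality it has exactly $N$ faces. For each face $f$ fix a cyclically reduced closed path in some $\Theta_{m(f)}$ with the same label as the boundary walk $\partial f$; we call it the \emph{lift} of $\partial f$. Thus $|\partial f|\ge g_{m(f)}$. The lift of the outer walk is $\gamma$. Each side of an oriented edge $e$ of $\mathcal D$ now determines an oriented edge of some $\Theta_m$, read in the direction of $e$, with the same label as $e$. Conditions (SC1) and (SC2) restrict only \emph{distinct} paths, so we first show that minimality makes the two lifts distinct.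

\smallskip\noindent$(\dagger)$ \emph{If an edge $e$ has a face $f$ on one side, the lifts of $e$ given by its two sides are different.}

\smallskip Suppose both equal $\epsilon$. There are three cases.

(i) \emph{The other side is a face $f'\ne f$.} Write $\partial f=ep$, $\partial f'=e^{-1}p'$. The lift of $p$ runs from the terminus of $\epsilon$ to its origin, and the lift of $p'$ runs from the origin to the terminus, in the same graph. So the label of $pp'$ is the label of a closed path. Deleting $e$ gives by (D2) a diagram for $w$ with $N-1$ faces to which $(\ddagger)$ applies, contradicting minimality.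

(ii) \emph{The other side is $f$ itself.} By (D1), removing $e$ splits $\mathcal D$ into two connected graphs. The outer walk does not use $e$, so it lies in one of them, $\mathcal D'$; call the other $\mathcal D''$. Direct $e$ from $\mathcal D'$ to $\mathcal D''$ and write $\partial f=epe^{-1}q$, so that $p$ is a closed walk in $\mathcal D''$ and $q$ a closed walk in $\mathcal D'$. Since the label of $\partial f$ is cyclically reduced, $p$ and $q$ are nonempty and $p$ has no backtrack. A nonempty closed walk in a tree has a backtrack at a vertex farthest from its start, so $\mathcal D''$ is not a tree, and its number of edges is at least its number of vertices. Passing from $\mathcal D$ to $\mathcal D'$ deletes $\mathcal D''$ and $e$, hence more edges than vertices, and by (D3) $\mathcal D'$ has fewer regions than $\mathcal D$. Only one vertex of $\mathcal D'$, the origin of $e$, loses an edge. So the boundary walks of $\mathcal D'$ are those boundary walks of $\mathcal D$ that lie in $\mathcal D'$, among them the outer walk, and the walk $q$, obtained from $\partial f$ by skipping the excursion $epe^{-1}$. The lift of $\partial f$ has the form $\epsilon\tilde p\epsilon^{-1}\tilde q$, so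 $\tilde q$ is a closed path at the origin of $\epsilon$. Thus $\mathcal D'$ is a diagram for $w$ with at most $N-1$ faces to which $(\ddagger)$ applies, contradicting minimality.

(iii) \emph{The other side is the exterior.} Direct $e$ so that the outer walk is $w_1ew_2$ and $\partial f=e^{-1}p$, and write $\gamma=\gamma_1\epsilon\gamma_2$ accordingly. The lift of $\partial f$ is $\epsilon^{-1}\tilde p$, with $\tilde p$ a path in $\Theta_n$ from the origin of $\epsilon$ to its terminus. Deleting $e$ gives a diagram with $N-1$ faces and outer walk $w_1pw_2$, whose label is the label of the path $\gamma_1\tilde p\gamma_2$ from $x$ to $y$. Removing backtracks gives a reduced path from $x$ to $y$ whose label is freely equal to it, hence a product of at most $N-1$ conjugates of elements of $\mathcal R$. This contradicts minimality and proves $(\dagger)$.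

\smallskip\emph{Counting.} At a vertex of degree $1$ some boundary walk makes a backtrack. As face labels are cyclically reduced and $w$ is reduced, only $v_0$ can have degree $1$. Call $v_0$ and the vertices of degree at least $3$ \emph{nodes}; all other vertices have degree $2$. Since $\mathcal D$ is connected and contains the node $v_0$, its edges are partitioned into \emph{arcs}, paths that join nodes and have no node in the interior. A boundary walk passes straight through a vertex of degree $2$, so every $\partial f$ is a cyclic concatenation of whole arcs, and the outer walk, which starts and ends at a node, is a concatenation of whole arcs.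

Consider an arc occurring in $\partial f$, and let $m=m(f)$. Its two sides give two lifts, one from this occurrence, in $\Theta_m$, and one from the other side, in some $\Theta_{m'}$. Both are reduced paths with the same label, and their first edges differ by $(\dagger)$. Suppose the arc has length at least $\ell_m$. If $m'=m$, the initial subpaths of length $\ell_m$ violate (SC1). If $m'\ne m$, the initial subpaths of length $\ell_{\min\{m,m'\}}\le\ell_m$ violate (SC2). So the length is less than $\ell_m\le g_m/6\le|\partial f|/6$, and $\partial f$ consists of at least $7$ arcs, counted with multiplicity.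

Let $\mathsf V$ be the number of nodes and $\mathsf E$ the number of arcs. Each arc has two sides, so $7N\le2\mathsf E$. Summing degrees of nodes, $2\mathsf E\ge3(\mathsf V-1)+1$. By (D3) for the graph of nodes and arcs, $\mathsf V-\mathsf E+N=1$. Therefore
\[
1\le\frac{2\mathsf E+2}{3}-\mathsf E+\frac{2\mathsf E}{7}=\frac23-\frac{\mathsf E}{21}<1,
\]
a contradiction.
\end{proof}

\section{A Higman embedding inside $\mathcal C$}\label{sec:higman}

This section proves Theorem~\ref{thm:higman}. A finitely presented group is recursively presented, and so are its finitely generated subgroups; this gives ``only if''. For the converse, let $\Gamma_0=F/N\in\mathcal C$ be recursively presented, with $F$ free on $a_1,\dots,a_d$, $d\ge1$. We build a finitely presented group containing $\Gamma_0$ out of $\Gamma_0$ and free groups, using only direct products, amalgamated products and HNN extensions of finitely generated groups. Lemma~\ref{lem:ext} and Proposition~\ref{prop:tree} then keep every group in $\mathcal C$. Recall that an HNN extension with finitely many stable letters, or an amalgamated product, of finitely presented groups along finitely generated subgroups is finitely presented: it suffices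 to impose the new relations on generators of these subgroups.

\subsection{Britton's lemma}

Let $B^*$ be an HNN extension of $B$ with stable letters $p_i$ and isomorphisms $\phi_i\colon A_i\to A_i'$. \emph{Britton's lemma} states: if a word $b_0p_{i_1}^{\pm1}b_1\cdots p_{i_n}^{\pm1}b_n$ with $n\ge1$ and $b_j\in B$ represents an element of $B$, then it contains a \emph{pinch}, a subword $p_i^{-1}b_jp_i$ with $b_j\in A_i$ or $p_ib_jp_i^{-1}$ with $b_j\in A_i'$. We say that a stable letter \emph{centralizes} $A_i$ if $A_i'=A_i$ and $\phi_i$ is the identity.

\begin{lemma}\label{lem:good}
If $Q\le B$ satisfies $\phi_i(Q\cap A_i)=Q\cap A_i'$ for all $i$, then $\langle Q,p_1,\dots,p_l\rangle\cap B=Q$.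
\end{lemma}

\begin{proof}
Take a word as above with all $b_j\in Q$ that represents an element of $B$. If $n\ge1$, it has a pinch, whose value $\phi_i(b_j)$ or $\phi_i^{-1}(b_j)$ is in $Q$ by hypothesis. Replacing the pinch by its value lowers $n$ by $2$, and induction finishes the proof.
\end{proof}

\subsection{The rope trick}

The infinitely many relations of $\Gamma_0$ follow from finitely many as soon as $N$ is cut out of $F$ by a finitely generated subgroup of a finitely presented overgroup.

\begin{proposition}\label{prop:benign}
There are a finitely presented group $M^*\in\mathcal C$ containing $F$ and a finitely generated subgroup $L\le M^*$ with $L\cap F=N$.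
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:higman} from Proposition~\ref{prop:benign}]
Let $H$ be the HNN extension of $M^*$ with one stable letter $\tau$ centralizing $L$; it is finitely presented. Write $f^\tau=\tau^{-1}f\tau$ and let $\Delta=\langle F,F^\tau\rangle\le H$. Since $n^\tau=n$ for $n\in N\le L$, there is a natural map from the amalgamated product of two copies of $F$ over $N$ onto $\Delta$. It is injective. An element of the amalgam outside the two factors is an alternating product of at least two elements of the factors, none in $N$. Its image is a word such as $f_1\tau^{-1}f_2\tau f_3\cdots$ with all $f_j\in F\setminus N=F\setminus L$, which has no pinch and so is not trivial; and each factor embeds. Thus $\Delta=F*_NF^\tau$.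

Let $\bar f$ be the image of $f\in F$ in $\Gamma_0$. Define $\theta\colon\Delta\to H\times\Gamma_0$ by $\theta(f)=(f,\bar f)$ and $\theta(f^\tau)=(f^\tau,1)$. The two rules agree on $N$, because $\bar n=1$ and $n^\tau=n$, and $\theta$ is injective because its first coordinate is the inclusion. Let
\[
\Gamma=\langle H\times\Gamma_0,\ \xi\mid\xi^{-1}(z,1)\xi=\theta(z)\ (z\in\Delta)\rangle ,
\]
an HNN extension that contains $\Gamma_0$. It is generated by the generators of $H$, letters $\bar a_1,\dots,\bar a_d$ and $\xi$, subject to: the finitely many relations of $H$; commutation of each $\bar a_i$ with each generator of $H$; the relations $\xi^{-1}a_i\xi=a_i\bar a_i$ and $\xi^{-1}a_i^\tau\xi=a_i^\tau$; and the relations $n(\bar a)=1$ for words $n(a)$ representing elements of $N$. The last family follows from the others. Indeed, $\xi^{-1}n(a)\xi=n(a_1\bar a_1,\dots,a_d\bar a_d)=n(a)\,n(\bar a)$ by the commutation relations, while $n(a)=n(a^\tau)$ in $H$ gives $\xi^{-1}n(a)\xi=\xi^{-1}n(a^\tau)\xi=n(a^\tau)=n(a)$. So $\Gamma$ is finitely presented. Finally, $H\in\mathcal C$ by Proposition~\ref{prop:tree}, $H\times\Gamma_0\in\mathcal C$ by Lemma~\ref{lem:ext} (the only place where $\Gamma_0\in\mathcal C$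 is used), and $\Gamma\in\mathcal C$ by Proposition~\ref{prop:tree}.
\end{proof}

It remains to prove Proposition~\ref{prop:benign}. Put $a_{d+i}=a_i^{-1}$ for $1\le i\le d$. For a word $w=i_1\cdots i_l$ over the formal alphabet $\{1,\dots,2d\}$ let $\hat w=a_{i_1}\cdots a_{i_l}\in F$, and let $\mathcal W$ be the recursively enumerable set of words with $\hat w\in N$. The plan is as follows. A machine acting on pairs of integers by affine maps recognizes numerical codes $[w]$ of the words in $\mathcal W$. In a group $B\ge F$ with elements $t(\alpha,\beta)$ indexed by $\mathbb Z^2$, these affine maps become isomorphisms between finitely generated subgroups. One subgroup $U$ contains $t([w],0)$ exactly for $w\in\mathcal W$; another subgroup $Q$ is a dictionary containing $t([w],0)\hat w$ for all $w$. Together they produce exactly the elements of $N$, and each of them is cut out of $B$ by a finitely generated subgroup of an HNN extension.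

\subsection{A modular machine}

We follow the approach of Aanderaa and Cohen. Let $\mathcal T$ be a deterministic Turing machine with a two-way infinite tape, tape symbols $0,\dots,s_0-1$ including $1,\dots,2d$, blank $0$, and transitions $\delta(q,s)=(q',s',\mathsf D)$: in state $q$ reading $s$, write $s'$, move one cell in the direction $\mathsf D\in\{\mathsf L,\mathsf R\}$, and enter state $q'$. We require that, started in state $q_0$ on a nonempty word $w$ and scanning the blank right after $w$, it enters the state $q_f$, which has no transitions, if and only if $w\in\mathcal W$, and that the tape is blank when it does. To obtain $\mathcal T$, modify a machine that semi-decides $\mathcal W$. The new machine first writes an end marker on each side of $w$. It then simulates the old one between the markers, shifting a marker outward when the head reaches it, and using a substitute symbol for the blank, so that all cells between the markers are non-blank. Upon acceptance it goes to the left marker, erases everything up to and including the right marker, and enters $q_f$.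

Number the states $s_0,\dots,m-1$, so that symbols and states are disjoint sets of digits in base $m$, and $m>2d$. A \emph{quadruple} $(\mu,\nu,\gamma,\mathsf D)$ with $0\le\mu,\nu<m$, $0\le\gamma<m^2$ acts on those pairs in $\mathbb N^2$, $\mathbb N=\{0,1,\dots\}$, that are congruent to $(\mu,\nu)$ modulo $m$, by
\begin{equation}\label{eq:step}
(um+\mu,\,vm+\nu)\longmapsto
\begin{cases}(um^2+\gamma,\ v)&\text{if }\mathsf D=\mathsf R,\\ (u,\ vm^2+\gamma)&\text{if }\mathsf D=\mathsf L.\end{cases}
\end{equation}
Our machine has the following quadruples:
\begin{itemize}
\item $(q,s,s'm+q',\mathsf D)$ and $(s,q,s'm+q',\mathsf D)$ for each transition $\delta(q,s)=(q',s',\mathsf D)$;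
\item start quadruples $(i,0,im+q_0,\mathsf R)$ for $1\le i\le2d$;
\item final quadruples $(q_f,0,0,\mathsf R)$ and $(0,q_f,0,\mathsf R)$.
\end{itemize}
Each pair $(\mu,\nu)$ begins at most one quadruple, since $\mathcal T$ is deterministic and $q_f$ has no transitions, and $(0,0)$ begins none. Let $H_0\subset\mathbb N^2$ be the set of pairs from which the machine reaches $(0,0)$ in finitely many steps, $(0,0)$ included. Code words by $[\emptyset]=0$ and $[wi]=m[w]+i$. The code is injective because the digits $i$ satisfy $1\le i<m$.

\begin{lemma}\label{lem:machine}
For every word $w$: $([w],0)\in H_0$ if and only if $w\in\mathcal W$.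
\end{lemma}

\begin{proof}
Consider a configuration of $\mathcal T$ with state $q$ and scanned symbol $s$. Let $u$ be the number whose base-$m$ digits are the cells to the left of the head and $v$ the number whose digits are the cells to the right, the nearest cell being the lowest digit in both; blanks are leading zeros. The configuration has two codes, $(um+q,\,vm+s)$ and $(um+s,\,vm+q)$. If $\delta(q,s)=(q',s',\mathsf D)$, the two transition quadruples send either code to
\[
\bigl((um+s')m+q',\ v\bigr)\quad(\mathsf D=\mathsf R),\qquad\bigl(u,\ (vm+s')m+q'\bigr)\quad(\mathsf D=\mathsf L).
\]
The first pair is the first code of the configuration with state $q'$, left part $um+s'$, and scanned symbol the lowest digit of $v$: the head wrote $s'$ and moved right. The second is the second code of the configuration with state $q'$, scanned symbol the lowest digit of $u$, and right part $vm+s'$: the head wrote $s'$ and moved left. So transition quadruples carry out exactly the steps of $\mathcal T$.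

For $w=\emptyset$ both sides of the lemma hold. For $w=w'i$, the start quadruple sends $([w],0)=([w']m+i,0)$ to $([w']m^2+im+q_0,0)=([w]m+q_0,0)$, the first code of the starting configuration of $\mathcal T$ on $w$. A code of a configuration has a state among the two lowest digits, so it is not $(0,0)$ and no start quadruple applies to it. If $w\notin\mathcal W$, the state $q_f$ is never entered, no final quadruple is used, and $(0,0)$ is never reached. If $w\in\mathcal W$, the machine reaches $(q_f,0)$ or $(0,q_f)$, since the tape is blank, and a final quadruple sends it to $(0,0)$.
\end{proof}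

\subsection{The base group}

Let $B=(\langle x,y\rangle\times F)*\langle t\rangle$ with $\langle x,y\rangle\cong\mathbb Z^2$, $\langle t\rangle\cong\mathbb Z$, and put $t(\alpha,\beta)=(x^\alpha y^\beta)^{-1}t\,x^\alpha y^\beta$ for $(\alpha,\beta)\in\mathbb Z^2$. The group $B$ is finitely presented. It is in $\mathcal C$, being built from finitely generated free groups by direct products and a free product. We claim that
\begin{equation}\label{eq:B}
B=E\rtimes\langle x,y\rangle,\qquad E=F*\operatorname{Free}\{t(\alpha,\beta):(\alpha,\beta)\in\mathbb Z^2\},
\end{equation}
where $\langle x,y\rangle$ centralizes $F$ and conjugation by $x^\mu y^\nu$ sends $t(\alpha,\beta)$ to $t(\alpha+\mu,\beta+\nu)$. Indeed, the abstract semidirect product is presented by $F$, $x,y$ and symbols $t(\alpha,\beta)$, with the relations that $x,y$ commute with each other and with $F$, and $(x^\alpha y^\beta)^{-1}t(0,0)x^\alpha y^\beta=t(\alpha,\beta)$; the other shift relations follow from these. Eliminating all $t(\alpha,\beta)$ except $t(0,0)=t$ gives the presentation of $B$.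

We call a family of elements of $E$ a \emph{basis over $F$} if $E$ is the free product of $F$ and the free group on the family. For any elements $f_{\alpha,\beta}\in F$, the endomorphism of $E$ fixing $F$ and sending $t(\alpha,\beta)$ to $t(\alpha,\beta)f_{\alpha,\beta}$ is invertible (use $f_{\alpha,\beta}^{-1}$), so the elements $t(\alpha,\beta)f_{\alpha,\beta}$ form a basis over $F$. Besides $\{t(\alpha,\beta)\}$ we use the basis $\{t'(\alpha,\beta)\}$ given by
\[
t'([w],0)=t'_w:=t([w],0)\,\hat w\quad\text{for all words }w,\qquad t'(\alpha,\beta)=t(\alpha,\beta)\quad\text{for all other pairs.}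
\]
For subsets $S_1,S_2$ of one basis over $F$,
\begin{equation}\label{eq:cap}
\langle F,S_1\rangle\cap\langle S_2\rangle=\langle S_1\rangle\cap\langle S_2\rangle=\langle S_1\cap S_2\rangle .
\end{equation}
To see this, let $\varrho_1$ be the endomorphism of $E$ that fixes $F$ and $S_1$ and kills the other basis elements. An element of $\langle F,S_1\rangle\cap\langle S_2\rangle$ is fixed by $\varrho_1$ and lies in $\varrho_1\langle S_2\rangle=\langle S_1\cap S_2\rangle$; the other inclusions are immediate. Now define
\[
U=\langle t(\alpha,\beta):(\alpha,\beta)\in H_0\rangle,\qquad Q=\langle t'_w:w\text{ any word}\rangle,\qquad J=\langle Q,U\rangle\le E .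
\]

\begin{lemma}\label{lem:J}
$J\cap F=N$.
\end{lemma}

\begin{proof}
Every element of $N$ is $\hat w$ for some $w\in\mathcal W$. Then $t([w],0)\in U$ by Lemma~\ref{lem:machine}, so $\hat w=t([w],0)^{-1}t'_w\in J$. Conversely, let $\varrho\colon E\to F$ fix $F$ and kill all $t'(\alpha,\beta)$. Then $\varrho(Q)=1$. A generator $t(\alpha,\beta)$ of $U$ goes to $1$ unless $(\alpha,\beta)=([w],0)$ for some $w$; in that case $w\in\mathcal W$ by Lemma~\ref{lem:machine}, and $t([w],0)=t'_w\hat w^{-1}$ goes to $\hat w^{-1}\in N$. So $\varrho(J)\le N$, and $\varrho$ fixes $J\cap F$.
\end{proof}

The groups $U$, $Q$, $J$ are given by infinite generating sets. The next three steps realize them as intersections of $B$ with finitely generated groups.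

\subsection{The subgroup $U$: one stable letter per quadruple}

\begin{lemma}\label{lem:U}
There are a finitely presented HNN extension $B_U$ of $B$ and a finitely generated subgroup $L_U\le B_U$ with $L_U\cap B=U$.
\end{lemma}

\begin{proof}
Let $(\mu,\nu,\gamma,\mathsf D)$ be the $j$-th quadruple, and put $C_j=\langle t(\mu,\nu),x^m,y^m\rangle$. Define $D_j$ and $\psi_j\colon C_j\to D_j$ by
\[
\begin{array}{llll}
\mathsf D=\mathsf R:&D_j=\langle t(\gamma,0),x^{m^2},y\rangle,&t(\mu,\nu)\mapsto t(\gamma,0),&x^m\mapsto x^{m^2},\ \ y^m\mapsto y;\\[2pt]
\mathsf D=\mathsf L:&D_j=\langle t(0,\gamma),x,y^{m^2}\rangle,&t(\mu,\nu)\mapsto t(0,\gamma),&x^m\mapsto x,\ \ y^m\mapsto y^{m^2}.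
\end{array}
\]
Conjugation by a suitable element of $\langle x,y\rangle$ fixes $x,y$ and turns the first generator into $t$. So each of these groups is the free product of the infinite cyclic group on its first generator and the copy of $\mathbb Z^2$ on the other two, and $\psi_j$ is an isomorphism. Conjugating $t(\mu,\nu)$ by $x^{um}y^{vm}$ and applying $\psi_j$, we find that for all $u,v\in\mathbb Z$
\[
\psi_j\bigl(t(um+\mu,vm+\nu)\bigr)=t(um^2+\gamma,v),\quad\text{respectively}\quad t(u,vm^2+\gamma),
\]
which mirrors \eqref{eq:step}. By \eqref{eq:B}, $C_j$ is the semidirect product of $\langle t(um+\mu,vm+\nu):u,v\in\mathbb Z\rangle$ and $\langle x^m,y^m\rangle$, so the first group is $C_j\cap E$. In the same way $D_j\cap E$ is generated by the $t(um^2+\gamma,v)$, respectively the $t(u,vm^2+\gamma)$. As $U\le E$, \eqref{eq:cap} shows that $U\cap C_j$ and $U\cap D_j$ are generated by those of these elements whose index lies in $H_0$. To get $\psi_j(U\cap C_j)=U\cap D_j$ we show that for $u,v\in\mathbb Z$ the pair $(um+\mu,vm+\nu)$ is in $H_0$ if and only if its image pair is.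

If $(um+\mu,vm+\nu)\in H_0$, it lies in $\mathbb N^2$ and is not $(0,0)$, because $(\mu,\nu)\ne(0,0)$. Its computation has a first step, which is by the only quadruple beginning with $(\mu,\nu)$ and leads to the image pair; so the image pair is in $H_0$. Conversely, if $(um^2+\gamma,v)\in H_0$, then $v\ge0$, and $u\ge0$ because $\gamma<m^2$. If $(u,vm^2+\gamma)\in H_0$, then $u\ge0$, and $v\ge0$ because $\gamma<m^2$. In both cases $(um+\mu,vm+\nu)\in\mathbb N^2$ steps to a pair in $H_0$, so it is in $H_0$.

Let $B_U$ be the HNN extension of $B$ with stable letters $r_j$ and isomorphisms $\psi_j$, and let $L_U$ be generated by $t$ and the $r_j$. If $(\alpha,\beta)$ steps to $(\alpha',\beta')$ by the $j$-th quadruple, then $t(\alpha,\beta)=r_jt(\alpha',\beta')r_j^{-1}$. Induction on the length of the computation, starting from $t(0,0)=t$, gives $U\le L_U$. As $t\in U$, the group $L_U$ is generated by $U$ and the $r_j$, and Lemma~\ref{lem:good} gives $L_U\cap B=U$.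
\end{proof}

\subsection{The subgroup $Q$: one stable letter per letter of the alphabet}

We need isomorphisms that send $t'_w$ to $t'_{wi}$. They must act on indices by $\alpha\mapsto m\alpha+i$ and at the same time multiply $\hat w$ on the right by $a_i$. The second effect is obtained by conjugating $F$ by $a_i$ and absorbing the extra factor $a_i^{-1}$ into the image of $t$.

\begin{lemma}\label{lem:Q}
There are a finitely presented HNN extension $B_Q$ of $B$ and a finitely generated subgroup $L_Q\le B_Q$ with $L_Q\cap B=Q$.
\end{lemma}

\begin{proof}
Let $A=\langle x,t,F\rangle=(\langle x\rangle\times F)*\langle t\rangle$. By \eqref{eq:B}, $A=E_0\rtimes\langle x\rangle$ with $E_0=\langle F,t(\alpha,0):\alpha\in\mathbb Z\rangle$. For $1\le i\le2d$ define $\phi_i\colon A\to B$ by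
\[
x\mapsto x^m,\qquad t\mapsto t(i,0)a_i,\qquad f\mapsto a_i^{-1}fa_i\quad(f\in F).
\]
This is a homomorphism because $x^m$ commutes with $F$, and for the same reason
\[
\phi_i(t(\alpha,0))=x^{-m\alpha}t(i,0)a_ix^{m\alpha}=t(m\alpha+i,0)a_i .
\]
The elements $t(m\alpha+i,0)a_i$ are part of a basis over $F$, and $\phi_i$ restricts to an automorphism of $F$. So $\phi_i$ maps $E_0$ isomorphically onto $E_i=\langle F,t(\beta,0):\beta\equiv i\bmod m\rangle$. An element $ex^j$ with $e\in E_0$ goes to $\phi_i(e)x^{mj}$; by \eqref{eq:B} this is trivial only if $j=0$ and $e=1$, and it lies in $E$ only if $j=0$. Hence $\phi_i$ is an isomorphism onto a subgroup $A_i'$ with $A_i'\cap E=E_i$. Moreover,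
\[
\phi_i(t'_w)=t(m[w]+i,0)a_i\cdot a_i^{-1}\hat wa_i=t([wi],0)\,\hat wa_i=t'_{wi}.
\]
We have $Q\le A$, so $\phi_i(Q\cap A)=\langle t'_{wi}:w\rangle$. The group $E_i$ is also generated by $F$ and the $t'(\beta,0)$ with $\beta\equiv i\bmod m$. By \eqref{eq:cap} for the basis $\{t'\}$, the group $Q\cap A_i'=Q\cap E_i$ is generated by the $t'_{w'}$ with $[w']\equiv i\bmod m$. Since $[w']$ is congruent to the last letter of $w'$ (to $0$ if $w'=\emptyset$) and $1\le i\le2d<m$, these are the words ending in $i$. Thus $\phi_i(Q\cap A)=Q\cap A_i'$.

Let $B_Q$ be the HNN extension of $B$ with stable letters $p_1,\dots,p_{2d}$ and isomorphisms $\phi_i\colon A\to A_i'$, and let $L_Q=\langle t,p_1,\dots,p_{2d}\rangle$. Since $t=t'_\emptyset$ and $p_i^{-1}t'_wp_i=t'_{wi}$, we have $L_Q=\langle Q,p_1,\dots,p_{2d}\rangle$, and Lemma~\ref{lem:good} gives $L_Q\cap B=Q$.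
\end{proof}

\subsection{Joining $Q$ and $U$}

The group $\langle L_Q,L_U\rangle$ is not the right candidate for $L$, because the stable letters of one family may act on elements produced by the other. We transfer the two intersections to two conjugates of $B$ that interact only through $Q$ and $U$.

\begin{proof}[Proof of Proposition~\ref{prop:benign}]
Let $M=B_Q*_BB_U$. Both factors embed, so in $M$ we still have $L_Q\cap B=Q$ and $L_U\cap B=U$. Let $M^*$ be the HNN extension of $M$ with stable letters $\sigma_Q$ centralizing $L_Q$ and $\sigma_U$ centralizing $L_U$, and let
\[
L=\langle\sigma_Q^{-1}B\sigma_Q,\ \sigma_U^{-1}B\sigma_U\rangle ,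
\]
which is finitely generated. We claim that $L\cap B=J$. For $b\in Q$ we have $b=\sigma_Q^{-1}b\sigma_Q\in L$, and for $b\in U$ we have $b=\sigma_U^{-1}b\sigma_U\in L$; so $J\le L$. Conversely, every element of $L$ has the form
\[
j_0\,(\sigma_1^{-1}b_1\sigma_1)\,j_1\cdots(\sigma_n^{-1}b_n\sigma_n)\,j_n,\qquad j_i\in J,\ b_i\in B,\ \sigma_i\in\{\sigma_Q,\sigma_U\}.
\]
We show by induction on $n$ that such a product lies in $J$ if it lies in $B$. For $n\ge1$ there is a pinch; let $\sigma$ be its stable letter and $L_\sigma\in\{L_Q,L_U\}$ the group that $\sigma$ centralizes. If the pinch is $\sigma_i^{-1}b_i\sigma_i$, then $b_i\in L_\sigma\cap B$, which is $Q$ or $U$, and the factor equals $b_i\in J$; merge it with its neighbors $j_{i-1},j_i$. Otherwise the pinch is $\sigma_ij_i\sigma_{i+1}^{-1}$ with $\sigma_i=\sigma_{i+1}=\sigma$ and $j_i\in L_\sigma$; then $(\sigma^{-1}b_i\sigma)j_i(\sigma^{-1}b_{i+1}\sigma)=\sigma^{-1}(b_ij_ib_{i+1})\sigma$ with $b_ij_ib_{i+1}\in B$. In both cases $n$ drops by $1$, which proves the claim. By Lemma~\ref{lem:J}, $L\cap F=L\cap B\cap F=J\cap F=N$.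

The groups $B_Q,B_U,M,M^*$ are obtained from the finitely presented group $B\in\mathcal C$ by HNN extensions with finitely many stable letters and one amalgamation, along the finitely generated subgroups $A$, $C_j$, $B$, $L_Q$, $L_U$. So they are finitely presented, and they are in $\mathcal C$ by Proposition~\ref{prop:tree}.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:lambda}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
For any finite symmetric generating set $S\not\ni1$, the group $\Lambda(G,S)$ is finitely generated, is in $\mathcal C$ by Proposition~\ref{prop:inC}, and maps onto $G$ with an elementary abelian $2$-group as kernel by Lemma~\ref{lem:Lambda}. Suppose $G$ weakly contains expanders through maps $f_n$ with $\operatorname{Lip}(f_n)\le L$, $L\ge1$, and take $S=B_G(L)\setminus\{1\}$. This set is finite, symmetric and generating, and adjacent vertices have equal or $S$-adjacent images. By Proposition~\ref{prop:noemb}, $\Lambda=\Lambda(G,S)$ is not coarsely embeddable into $\ell_2$. If $G$ is recursively presented, so is $\Lambda$ by Lemma~\ref{lem:rec}, and Theorem~\ref{thm:higman} embeds $\Lambda$ into a finitely presented group $\Gamma\in\mathcal C$.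 A coarse embedding of $\Gamma$ into $\ell_2$ would restrict to one of $\Lambda$ by Lemma~\ref{lem:metric}, so there is none; and $\Gamma$ does not weakly contain expanders because it is in $\mathcal C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ of Proposition~\ref{prop:G} is recursively presented and weakly contains expanders. The preceding proof gives a finitely presented group $\Gamma\in\mathcal C$ that is not coarsely embeddable into $\ell_2$. By Lemma~\ref{lem:metric}(c), both properties hold for the word metric of every finite generating set. Let $1\le p\le2$. The space $L_p(\mu)$ with the metric $\|\xi-\xi'\|^{p/2}$ embeds isometrically into a Hilbert space (Schoenberg; Bretagnolle--Dacunha-Castelle--Krivine). A coarse embedding of $\Gamma$ into $L_p(\mu)$ with functions $\rho_1,\rho_2$ would therefore give a coarse embedding into a Hilbert space with functions $\rho_1^{p/2},\rho_2^{p/2}$. Its image is countable and spans a separable closed subspace, which embeds isometrically into $\ell_2$. This is impossible.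
\end{proof}

\begin{thebibliography}{9}

\bibitem{LPS} Lubotzky, Phillips, and Sarnak, Combinatorica, 1988.

\bibitem{LS} Lyndon and Schupp, Ch.~V.1.

\bibitem{Ost} M.~I. Ostrovskii, \emph{Coarse embeddability into Banach spaces}, arXiv:0802.3666 (2008).

\end{thebibliography}
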